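\title{Octahedrality of the free Banach lattice over a finite-dimensional space}

\begin{abstract}
Let $E$ be a real Banach space with $2\le\dim E<\infty$. We show that the norm of the free Banach lattice $FBL[E]$ is octahedral if and only if $E$ splits isometrically as $\mathbb{R}\oplus_1 Y$. Thus the norm is octahedral for $E=\ell_1^n$ and $E=\ell_\infty^2$, and it is not octahedral when $E$ is strictly convex or smooth, or when $E=\ell_\infty^n$ with $n\ge3$. The splitting implies octahedrality in any dimension, and a local form of octahedrality holds for every $E$ with $2\le\dim E<\infty$.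
\end{abstract}

\section{Introduction}

All Banach spaces are real; $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$.

\subsection*{The free Banach lattice}
Let $E$ be a Banach space. A finite tuple $x_1^*,\dots,x_m^*\in E^*$ is \emph{admissible} if $\sum_{i=1}^m|x_i^*(x)|\le\|x\|$ for all $x\in E$. A function $f\colon E^*\to\mathbb{R}$ is positively homogeneous if $f(\lambda x^*)=\lambda f(x^*)$ for $\lambda\ge0$. Let $H[E]$ be the space of positively homogeneous $f$ for which
\[
\|f\|=\sup\Big\{\sum_{i=1}^m|f(x_i^*)| : m\in\mathbb{N},\ (x_1^*,\dots,x_m^*)\text{ admissible}\Big\}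
\]
is finite. With the pointwise order and operations $H[E]$ is a Banach lattice; in particular $|g|\le|f|$ implies $\|g\|\le\|f\|$, and $\big\||f|\big\|=\|f\|$. For $x\in E$ let $\delta_x(x^*)=x^*(x)$. The map $x\mapsto\delta_x$ is a linear isometry of $E$ into $H[E]$. The \emph{free Banach lattice} $FBL[E]$ is the closed sublattice of $H[E]$ generated by the functions $\delta_x$, that is, the closure of the vector lattice that they generate.

It helps to read admissibility as a budget. In each direction $x\in S_E$ a tuple spends $\sum_i|x_i^*(x)|$, it may spend at most $1$, and $\|f\|$ is the most that such a tuple can collect from $|f|$.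

\subsection*{Octahedral norms}
The norm of a Banach space $X$ is \emph{octahedral} if for every finite-dimensional subspace $V\subseteq X$ and every $\varepsilon>0$ there is $g\in S_X$ with
\[
\|v+\lambda g\|\ge(1-\varepsilon)(\|v\|+|\lambda|)\qquad(v\in V,\ \lambda\in\mathbb{R}).
\]
So $V+\mathbb{R}g$ is almost the $\ell_1$-sum of $V$ and a line. Equivalently (Lemma~\ref{lem:oct}), finitely many unit vectors $f_1,\dots,f_k$ always admit one unit vector $g$ with all $\|f_i+g\|$ close to $2$. In $\ell_1$ a basis vector of large index does this. A finite-dimensional norm is never octahedral: take $V=X$, $v=-g$, $\lambda=1$.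

If $\dim E=1$, a homogeneous function on $E^*=\mathbb{R}$ is determined by $f(1)$ and $f(-1)$, so $FBL[E]$ is $2$-dimensional and its norm is not octahedral. If $\dim E\ge2$, then $FBL[E]$ is infinite-dimensional and this obstruction disappears. The following question was posed in \cite{DMRR}.

\medskip
\noindent\textbf{Question.} \emph{Let $E$ be a finite-dimensional Banach space of dimension at least $2$. Is the norm of $FBL[E]$ octahedral?}
\medskip

One would guess that it is. For such $E$ the space $FBL[E]$ is $C(S_{E^*})$ with an equivalent norm (Proposition~\ref{prop:measure}), and the supremum norm on $C(S_{E^*})$ is octahedral: the sphere has no isolated points, so for unit vectors $f_1,\dots,f_k$ we can pick distinct points $s_i$ with $|f_i(s_i)|>1-\varepsilon$, and a continuous $g$ with $|g|\le1$ and $g(s_i)=\operatorname{sign}f_i(s_i)$. The same freedom to choose signs is present in $FBL[E]$. Nevertheless the answer depends on $E$.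

\subsection*{Results}
We write $E=\mathbb{R}e\oplus_1Y$ if $e\in S_E$, $Y$ is a subspace, $E=\mathbb{R}e\oplus Y$, and $\|ae+y\|=|a|+\|y\|$ for all $a\in\mathbb{R}$, $y\in Y$; then $\mathbb{R}e$ is a one-dimensional $L$-summand of $E$.

\begin{theorem}\label{thm:main}
Let $2\le\dim E<\infty$. The following are equivalent.
\begin{enumerate}
\item[(1)] The norm of $FBL[E]$ is octahedral.
\item[(2)] There is $e\in S_E$ with $\big\||f|+|\delta_e|\big\|=\|f\|+1$ for all $f\in FBL[E]$.
\item[(3)] $E=\mathbb{R}e\oplus_1Y$ for some $e\in S_E$ and some subspace $Y\subseteq E$.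
\end{enumerate}
\end{theorem}

A vector $e$ as in (2) will be called a \emph{pole} of $E$. The implication (3)$\Rightarrow$(1) does not need finite dimension.

\begin{theorem}\label{thm:yes}
Let $E$ be a Banach space of finite or infinite dimension. If $E=\mathbb{R}e\oplus_1Y$ with $e\in S_E$ and $Y\ne\{0\}$, then the norm of $FBL[E]$ is octahedral.
\end{theorem}

\begin{corollary}\label{cor:examples}
The norm of $FBL[E]$ is octahedral for $E=\ell_1^n$ $(n\ge2)$ and $E=\ell_\infty^2$. It is not octahedral for every finite-dimensional strictly convex or smooth $E$ with $\dim E\ge2$ (for example $\ell_p^n$, $1<p<\infty$), nor for $E=\ell_\infty^n$ with $n\ge3$. If $\dim E=2$, it is octahedral if and only if $B_E$ is a parallelogram.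
\end{corollary}

For a single function the guess above is correct.

\begin{theorem}[Local octahedrality]\label{thm:local}
If $2\le\dim E<\infty$, then for every $f\in S_{FBL[E]}$ and every $\varepsilon>0$ there is $g\in S_{FBL[E]}$ with $\|f+g\|\ge2-\varepsilon$ and $\|f-g\|\ge2-\varepsilon$.
\end{theorem}

The reason why signs do not decide the question is the budget. If $g$ works for $f_1,\dots,f_k$, each $f_i$ is almost normed by a tuple that also almost norms $g$. The average of these tuples still almost norms $g$, so it spends almost its whole budget in some direction $x$, and hence so does each tuple. Octahedrality therefore forces a direction in which every function can be normed at full budget; this is the pole. We prove Theorem~\ref{thm:local} in Section~\ref{sec:local}, look at the planes $\ell_2^2$ and $\ell_1^2$ in Section~\ref{sec:planes}, and then prove (3)$\Rightarrow$(1), (1)$\Rightarrow$(2) and (2)$\Rightarrow$(3) in Sections~\ref{sec:yes}, \ref{sec:pole} and~\ref{sec:split}.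

\section{The norm as a maximum over measures}\label{sec:prelim}

We begin with the reduction of octahedrality to sums of two unit vectors.

\begin{lemma}\label{lem:oct}
Let $X\ne\{0\}$ be a Banach space.
\begin{enumerate}
\item[(a)] If $u,v\in S_X$, $\eta\ge0$ and $\|u+v\|\ge2-\eta$, then $\|au+bv\|\ge(1-\eta)(a+b)$ for all $a,b\ge0$.
\item[(b)] The norm of $X$ is octahedral if and only if for all $f_1,\dots,f_k\in S_X$ and $\varepsilon>0$ there is $g\in S_X$ with $\|f_i+g\|\ge2-\varepsilon$ for all $i$.
\end{enumerate}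
\end{lemma}

\begin{proof}
(a) By symmetry let $a\ge b$. Since $au+bv=a(u+v)-(a-b)v$, we get $\|au+bv\|\ge a(2-\eta)-(a-b)=a+b-\eta a\ge(1-\eta)(a+b)$.

(b) If the norm is octahedral, apply the definition to the span of the $f_i$, with $\varepsilon/2$ in place of $\varepsilon$ and $\lambda=1$. Conversely, let $V$ be finite-dimensional; for $V=\{0\}$ any unit vector works, so let $V\neq\{0\}$. Apply the hypothesis with $\varepsilon/2$ to a finite $\varepsilon/2$-net of the compact set $S_V$. The resulting $g$ satisfies $\|v+g\|\ge2-\varepsilon$ for all $v\in S_V$, and (a) gives $\|av+\lambda g\|\ge(1-\varepsilon)(a+\lambda)$ for $a,\lambda\ge0$. For $\lambda<0$ use $\|av+\lambda g\|=\|a(-v)+|\lambda|g\|$.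
\end{proof}

We shall use repeatedly that for real $a,b$
\begin{equation}\label{eq:identity}
|a|+|b|=\max(|a+b|,|a-b|),\qquad\max(|a|,|b|)=\tfrac12|a+b|+\tfrac12|a-b|.
\end{equation}
By the first identity, a pair $(u,z)$ is admissible if and only if $\|u+z\|\le1$ and $\|u-z\|\le1$. We shall also use homogeneity of the budget: if $\rho>0$ and $\sum_i|x_i^*(x)|\le\rho\|x\|$ for all $x$, then $(x_i^*/\rho)$ is admissible, so
\begin{equation}\label{eq:scale}
\sum_i|f(x_i^*)|\le\rho\|f\|\qquad(f\in H[E]).
\end{equation}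

To recognize elements of $FBL[E]$ we use the lattice version of the Stone--Weierstrass theorem: if $T$ is a compact Hausdorff space with at least two points and $L\subseteq C(T)$ is a vector sublattice such that for all $s\ne t$ in $T$ and $a,b\in\mathbb{R}$ some $h\in L$ has $h(s)=a$ and $h(t)=b$, then $L$ is uniformly dense in $C(T)$.

\begin{lemma}\label{lem:SW}
Let $Z\ne\{0\}$ be finite-dimensional, let $\varphi\colon Z^*\to\mathbb{R}$ be continuous and positively homogeneous, and let $\eta>0$. There is $\psi$ in the vector lattice generated by $\{\delta_z:z\in Z\}$ with $|\varphi(z^*)-\psi(z^*)|\le\eta\|z^*\|$ for all $z^*\in Z^*$.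
\end{lemma}

\begin{proof}
By homogeneity it suffices to approximate on $T=S_{Z^*}$. Let $s\ne t$ in $T$ and $a,b\in\mathbb{R}$. If $s,t$ are linearly independent, the map $z\mapsto(s(z),t(z))$ is onto $\mathbb{R}^2$, so some $\delta_z$ takes the values $a,b$. Otherwise $t=-s$; choose $z$ with $s(z)=1$ and use $a\delta_z^++b\delta_z^-$.
\end{proof}

For the rest of this section let $\dim E<\infty$ and $S=S_{E^*}$. The supremum defining $\|f\|$ runs over tuples of unbounded length, which form no compact set. Replacing tuples by measures on $S$ restores compactness and convexity. Let $M(S)=C(S)^*$ be the space of finite signed Borel measures on $S$ with the weak* topology, and $M_+(S)$ the weak*-closed cone of positive measures. For $\mu\in M_+(S)$ put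
\[
N_\mu(x)=\int_S|s(x)|\,d\mu(s)\quad(x\in E),\qquad K=\{\mu\in M_+(S):N_\mu(x)\le\|x\|\text{ for all }x\in E\}.
\]
Each $N_\mu$ is a seminorm, and $\mu\mapsto N_\mu$ is additive. For $u\in E^*\setminus\{0\}$ let $[u]$ be the mass $\|u\|$ placed at the point $u/\|u\|$, and let $[0]=0$. Then $\int f\,d[u]=f(u)$ for positively homogeneous $f$, and $N_{[u]}(x)=|u(x)|$. Hence $(x_i^*)$ is admissible if and only if $\sum_i[x_i^*]\in K$.

\begin{proposition}\label{prop:measure}
Let $1\le\dim E<\infty$.
\begin{enumerate}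
\item[(a)] $FBL[E]$ is the set of continuous positively homogeneous functions on $E^*$. Restriction to $S$ maps it bijectively onto $C(S)$, and $\|f\|$ is equivalent to $\sup_S|f|$.
\item[(b)] $K$ is convex and weak*-compact, and $\|f\|=\max_{\mu\in K}\int|f|\,d\mu$ for $f\in FBL[E]$.
\item[(c)] If $\mu\in M_+(S)$, $\rho\ge0$ and $N_\mu\le\rho\|\cdot\|$, then $\int|f|\,d\mu\le\rho\|f\|$ for $f\in FBL[E]$.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix a basis $e_1,\dots,e_n\in S_E$ of $E$. All norms on $E^*$ are equivalent, so there is $C'$ with $\|x^*\|\le C'\sum_j|x^*(e_j)|$. Put $C=nC'$. For $\mu\in K$ we get $\mu(S)=\int\|s\|\,d\mu(s)\le C'\sum_jN_\mu(e_j)\le C$; in particular $\sum_i\|x_i^*\|\le C$ for every admissible tuple.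

(a) One-element tuples give $\sup_S|f|\le\|f\|$, and $\sum_i|f(x_i^*)|\le\sup_S|f|\sum_i\|x_i^*\|$ gives $\|f\|\le C\sup_S|f|$. So on homogeneous functions norm convergence is uniform convergence on $S$. The vector lattice generated by the $\delta_x$ consists of continuous functions, and by Lemma~\ref{lem:SW} its closure contains all continuous homogeneous functions. Finally, $h\in C(S)$ extends by $x^*\mapsto\|x^*\|h(x^*/\|x^*\|)$, which is continuous also at $0$ because $h$ is bounded.

(b) The functions $s\mapsto|s(x)|$ are continuous, so $K$ is an intersection of weak*-closed convex sets; it is bounded by $C$, hence weak*-compact by the Banach--Alaoglu theorem, and the maximum exists. An admissible tuple gives $\mu=\sum_i[x_i^*]\in K$ with $\int|f|\,d\mu=\sum_i|f(x_i^*)|$, so $\|f\|$ is at most the maximum. Conversely let $\mu\in K$ and $\eta>0$. Partition $S$ into finitely many nonempty Borel sets $S_j$ of diameter less than $\eta$, pick $s_j\in S_j$, and put $x_j^*=\mu(S_j)s_j$. For $s\in S_j$ we have $|s_j(x)|\le|s(x)|+\eta\|x\|$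 and $|f(s_j)|\ge|f(s)|-\omega(\eta)$, where $\omega$ is the modulus of continuity of $f|_S$. Integrating over $S_j$ and summing,
\[
\sum_j|x_j^*(x)|\le N_\mu(x)+\eta C\|x\|\le(1+\eta C)\|x\|,\qquad\sum_j|f(x_j^*)|\ge\int|f|\,d\mu-C\omega(\eta).
\]
By \eqref{eq:scale}, $\int|f|\,d\mu-C\omega(\eta)\le(1+\eta C)\|f\|$. Let $\eta\to0$.

(c) For $\rho'>\rho$ we have $\mu/\rho'\in K$, so $\int|f|\,d\mu\le\rho'\|f\|$ by (b). Let $\rho'\downarrow\rho$.
\end{proof}

A measure that norms an almost extremal sum almost norms both summands.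

\begin{lemma}\label{lem:both}
Let $f,g\in FBL[E]$ with $\|f\|\le1$ and $\|g\|\le1$, let $\varepsilon\ge0$, and suppose $\|f+g\|\ge2-\varepsilon$. Then there is $\mu\in K$ with $\int|f|\,d\mu\ge1-\varepsilon$ and $\int|g|\,d\mu\ge1-\varepsilon$.
\end{lemma}

\begin{proof}
Choose $\mu\in K$ with $\int|f+g|\,d\mu=\|f+g\|$. Then $\int|f|\,d\mu+\int|g|\,d\mu\ge2-\varepsilon$, while $\int|f|\,d\mu\le\|f\|\le1$ and $\int|g|\,d\mu\le\|g\|\le1$.
\end{proof}

\section{One function at a time}\label{sec:local}

For a single $f$ we take $g$ of the form $fh$ with $|h|\le1$. This keeps $\|g\|\le1$, and we let $h$ equal $+1$ on one perturbation of a norming tuple and $-1$ on another.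

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Let $\|f\|=1$ and $0<\varepsilon<1/2$; we find $g$ with $\|f\pm g\|\ge2-4\varepsilon$, which suffices. Choose an admissible tuple $x_1^*,\dots,x_m^*$ with $\sum_i|f(x_i^*)|>1-\varepsilon$. Let $\eta>0$. Since $\dim E^*\ge2$, no ball of $E^*$ is covered by finitely many lines through $0$. So we can choose, one after another, nonzero $u_i,v_i$ within distance $\eta$ of $x_i^*$ such that the $2m$ points $u_i/\|u_i\|$, $v_i/\|v_i\|$ of $S=S_{E^*}$ are distinct. By Tietze's extension theorem there is $h\in C(S)$ with $|h|\le1$, $h(u_i/\|u_i\|)=1$ and $h(v_i/\|v_i\|)=-1$. Put $g_0(x^*)=f(x^*)h(x^*/\|x^*\|)$ for $x^*\ne0$ and $g_0(0)=0$. By Proposition~\ref{prop:measure}(a), $g_0\in FBL[E]$, and $\|g_0\|\le1$ because $|g_0|\le|f|$.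

We have $(f+g_0)(u_i)=2f(u_i)$ and $(f-g_0)(v_i)=2f(v_i)$, and both $\sum_i|u_i(x)|$ and $\sum_i|v_i(x)|$ are at most $(1+m\eta)\|x\|$. By \eqref{eq:scale},
\[
\|f+g_0\|\ge\frac{2\sum_i|f(u_i)|}{1+m\eta},\qquad\|f-g_0\|\ge\frac{2\sum_i|f(v_i)|}{1+m\eta}.
\]
As $\eta\to0$ both right-hand sides tend to $2\sum_i|f(x_i^*)|>2-2\varepsilon$ by continuity of $f$; fix $\eta$ such that both are at least $2-2\varepsilon$. Then $1-2\varepsilon\le\|g_0\|\le1$, so $g=g_0/\|g_0\|$ satisfies $\|g-g_0\|=1-\|g_0\|\le2\varepsilon$ and $\|f\pm g\|\ge2-4\varepsilon$.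
\end{proof}

The modulus of $g_0$ was borrowed from $f$. For several functions one needs a single modulus $|g|$ of norm one that is large on norming measures of all of them.

\section{Two planes}\label{sec:planes}

In both examples $E=\mathbb{R}^2$ with basis $e_1,e_2$, and $s=(s_1,s_2)$ denotes the functional $x\mapsto s_1x_1+s_2x_2$.

\begin{example}[The Euclidean plane is not octahedral]\label{ex:l2}
Let $E=\ell_2^2$ and
\[
f_1(s)=(|s_1|-|s_2|)^+,\qquad f_2(s)=(|s_2|-|s_1|)^+ .
\]
Then $\|f_1\|=1$, since $0\le f_1\le|\delta_{e_1}|$ and $f_1(1,0)=1$; by symmetry $\|f_2\|=1$. We show that every $g\in S_{FBL[E]}$ has $\min_i\|f_i+g\|<2-\frac1{50}$.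

First, a measure that almost norms $f_1$ spends almost nothing in the direction $e_2$: if $\mu\in K$, $0<\varepsilon\le\frac12$ and $\int f_1\,d\mu\ge1-\varepsilon$, then $N_\mu(e_2)\le\sqrt{2\varepsilon}$. Indeed, for $a,b\ge0$ and $0<t\le1$,
\[
\max(a,tb)=a+tb-\min(a,tb)\ge a-\min(a,b)+tb=(a-b)^++tb .
\]
Take $a=|s_1|$, $b=|s_2|$, rewrite the maximum by \eqref{eq:identity}, and integrate:
\[
1-\varepsilon+tN_\mu(e_2)\le\tfrac12N_\mu(e_1+te_2)+\tfrac12N_\mu(e_1-te_2)\le\sqrt{1+t^2}\le1+\tfrac{t^2}2 .
\]
With $t=\sqrt{2\varepsilon}$ this gives $N_\mu(e_2)\le\varepsilon/t+t/2=\sqrt{2\varepsilon}$.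

Now suppose $\|g\|=1$ and $\|f_i+g\|\ge2-\varepsilon$ for $i=1,2$. Lemma~\ref{lem:both} gives $\mu_1,\mu_2\in K$ with $\int f_i\,d\mu_i\ge1-\varepsilon$ and $\int|g|\,d\mu_i\ge1-\varepsilon$. Then $N_{\mu_1}(x)\le|x_1|+\sqrt{2\varepsilon}|x_2|$ and $N_{\mu_2}(x)\le\sqrt{2\varepsilon}|x_1|+|x_2|$, so
\[
N_{\mu_1+\mu_2}(x)\le(1+\sqrt{2\varepsilon})(|x_1|+|x_2|)\le\sqrt2\,(1+\sqrt{2\varepsilon})\|x\|.
\]
Proposition~\ref{prop:measure}(c) yields $2(1-\varepsilon)\le\int|g|\,d(\mu_1+\mu_2)\le\sqrt2(1+\sqrt{2\varepsilon})$. For $\varepsilon=\frac1{50}$ this reads $1.96\le1.2\sqrt2$, which is false. The two measures spend their budgets in different directions, so together they cost only about $\sqrt2$, while they would collect about $2$ from $|g|$.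
\end{example}

\begin{example}[The plane $\ell_1^2$ has a pole]\label{ex:l1}
Let $E=\ell_1^2$, so $E^*=\ell_\infty^2$. Since $N_\mu(x)\le|x_1|N_\mu(e_1)+|x_2|N_\mu(e_2)$, we have $\mu\in K$ if and only if $N_\mu(e_1)\le1$ and $N_\mu(e_2)\le1$. The two budgets are independent: adding to $\mu\in K$ the mass $1-N_\mu(e_1)$ at the point $(1,0)$ gives $\mu'\in K$ with $\mu'\ge\mu$ and $N_{\mu'}(e_1)=1$. If $\mu$ norms $f$, then $\int(|f|+|\delta_{e_1}|)\,d\mu'\ge\|f\|+1$. So $e_1$ is a pole, and $|\delta_{e_1}|$ is a modulus that suits all $f$.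

It cannot serve as $g$ itself, because of $f=-|\delta_{e_1}|$. We attach rapidly changing signs: $g_n(s)=|s_1|\cos(ns_2/s_1)$. On the edge $\{(1,\tau):|\tau|\le1\}$ of the dual ball $g_n$ equals $\cos n\tau$. For $f=-|\delta_{e_1}|$ and $n\ge4$, moving the norming functional $(1,0)$ to the point $(1,\pi/n)$ of this edge gives $|f+g_n|=2$ there. For $f=\pm\delta_{e_2}$ the norming functional $(0,1)$ does not see $g_n$, but the completed tuple $(0,1),(1,0)$ is admissible and collects $1+1$ from $|f+g_n|$. The general proof combines these two moves.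
\end{example}

\section{An $\ell_1$-summand gives an octahedral norm}\label{sec:yes}

Let $E=\mathbb{R}e\oplus_1Y$, of any dimension. We identify $x^*\in E^*$ with the pair $(x^*(e),x^*|_Y)\in\mathbb{R}\times Y^*$. Then
\begin{equation}\label{eq:dual}
\|(t,y^*)\|=\max(|t|,\|y^*\|),
\end{equation}
since $|at+y^*(y)|\le\max(|t|,\|y^*\|)(|a|+\|y\|)$, and testing at $e$ and on $B_Y$ gives the reverse inequality. Put $e^*=(1,0)$.

\begin{lemma}[Completion]\label{lem:complete}
Let $x_1^*,\dots,x_m^*$ be admissible and put $x_0^*=t_0e^*$ with $t_0=1-\sum_{j\ge1}|x_j^*(e)|$. Then $t_0\ge0$, the tuple $x_0^*,\dots,x_m^*$ is admissible, and $\sum_{j=0}^m|x_j^*(e)|=1$.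
\end{lemma}

\begin{proof}
Admissibility at $x=e$ gives $t_0\ge0$, and the last equality is the definition of $t_0$. As $x_0^*$ vanishes on $Y$, for $x=ae+y$
\[
\sum_{j=0}^m|x_j^*(x)|\le|a|\sum_{j=0}^m|x_j^*(e)|+\sum_{j=1}^m|x_j^*(y)|\le|a|+\|y\|=\|x\|.\qedhere
\]
\end{proof}

To change signs we need a direction in $E^*$ that does not affect the values at $e$; this is where $Y\ne\{0\}$ enters. Fix $y_0\in S_Y$ and, by the Hahn--Banach theorem, $y_0^*\in S_{Y^*}$ with $y_0^*(y_0)=1$. Put $q^*=(0,y_0^*)$, so $\|q^*\|=1$, $q^*(e)=0$, $q^*(y_0)=1$. For $n\in\mathbb{N}$ define on $\mathbb{R}^2$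
\[
\varphi_n(a,b)=|a|\cos(nb/a)\quad(a\ne0),\qquad\varphi_n(0,b)=0 .
\]
This function is positively homogeneous, and it is continuous because $|\varphi_n(a,b)|\le|a|$. Let $g_n(x^*)=\varphi_n(x^*(e),x^*(y_0))$.

\begin{proposition}\label{prop:gn}
We have $g_n\in FBL[E]$ and $\|g_n\|=1$ for all $n$, and $\lim_{n\to\infty}\|f+g_n\|=\|f\|+1$ for every $f\in FBL[E]$.
\end{proposition}

\begin{proof}
Let $L$ be the vector lattice generated by $\{\delta_x:x\in E\}$.

\emph{Norm and membership.} From $|g_n|\le|\delta_e|$ we get $\|g_n\|\le1$, and $g_n(e^*)=\varphi_n(1,0)=1$ with $\|e^*\|=1$ gives equality. Let $Tx^*=(x^*(e),x^*(y_0))$. The functions $\psi$ on $\mathbb{R}^2$ with $\psi\circ T\in L$ form a vector lattice containing all linear functions, since $(a,b)\mapsto\alpha a+\beta b$ composes to $\delta_{\alpha e+\beta y_0}$. Lemma~\ref{lem:SW} with $Z^*=\ell_1^2$ therefore gives, for $\eta>0$, a function $\psi$ with $\psi\circ T\in L$ and $|\varphi_n(a,b)-\psi(a,b)|\le\eta(|a|+|b|)$. Then $|g_n-\psi\circ T|\le\eta(|\delta_e|+|\delta_{y_0}|)$,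 so $\|g_n-\psi\circ T\|\le2\eta$ and $g_n\in FBL[E]$.

\emph{The limit for $f\in L$.} The inequality $\|f+g_n\|\le\|f\|+1$ is the triangle inequality. The Lipschitz functions on $(E^*,\|\cdot\|)$ form a vector lattice containing every $\delta_x$, so $f$ is Lipschitz, with constant $\Lambda$ say. Let $\varepsilon>0$ and choose an admissible tuple with $\sum_{j=1}^m|f(x_j^*)|\ge\|f\|-\varepsilon$. Complete it by Lemma~\ref{lem:complete} and put $t_j=x_j^*(e)$, so that $\sum_{j=0}^m|t_j|=1$. Choose $\sigma_j\in\{\pm1\}$ with $\sigma_jf(x_j^*)=|f(x_j^*)|$.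

We move each $x_j^*$ along $q^*$ to a point where $g_n$ equals $\sigma_j|t_j|$. If $t_j=0$, put $\tilde x_j^*=x_j^*$. If $t_j\ne0$, a closed interval of length $2\pi$ contains both an even and an odd multiple of $\pi$, so there is $\theta_j\in[-\pi,\pi]$ with $\cos\big(nx_j^*(y_0)/t_j+\theta_j\big)=\sigma_j$; put $\tilde x_j^*=x_j^*+\frac{t_j\theta_j}{n}q^*$. Then $\tilde x_j^*(e)=t_j$ and $n\tilde x_j^*(y_0)/t_j=nx_j^*(y_0)/t_j+\theta_j$. In both cases
\[
g_n(\tilde x_j^*)=\sigma_j|t_j|,\qquad\|\tilde x_j^*-x_j^*\|\le\pi|t_j|/n .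
\]
The displacements add up to at most $\pi/n$, whatever the length of the tuple. Hence $\sum_j|\tilde x_j^*(x)|\le(1+\pi/n)\|x\|$, and
\[
\sum_{j=0}^m|(f+g_n)(\tilde x_j^*)|\ge\sum_{j=0}^m\sigma_j(f+g_n)(\tilde x_j^*)\ge\sum_{j=0}^m\Big(|f(x_j^*)|-\frac{\Lambda\pi|t_j|}n+|t_j|\Big)\ge\|f\|-\varepsilon+1-\frac{\Lambda\pi}n .
\]
By \eqref{eq:scale}, and since $\varepsilon$ is arbitrary, $\|f+g_n\|\ge(\|f\|+1-\Lambda\pi/n)/(1+\pi/n)$, which tends to $\|f\|+1$.

\emph{General $f$.} Given $\eta>0$ choose $f'\in L$ with $\|f-f'\|\le\eta$. Then $\liminf_n\|f+g_n\|\ge\|f'\|+1-\eta\ge\|f\|+1-2\eta$.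
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:yes}]
For $f_1,\dots,f_k\in S_{FBL[E]}$ and $\varepsilon>0$, Proposition~\ref{prop:gn} gives $n$ with $\|f_i+g_n\|\ge2-\varepsilon$ for all $i$. Apply Lemma~\ref{lem:oct}(b).
\end{proof}

The hypothesis $Y\ne\{0\}$ cannot be dropped: $E=\mathbb{R}$ satisfies (3) with $Y=\{0\}$, and $FBL[\mathbb{R}]$ is finite-dimensional.

\section{An octahedral norm gives a pole}\label{sec:pole}

The averaging in Example~\ref{ex:l2} produces, for finitely many functions, a direction in which almost norming measures spend almost everything. Compactness of $S_E$ turns these directions into one.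

\begin{proposition}\label{prop:pole}
Let $\dim E<\infty$. If the norm of $FBL[E]$ is octahedral, then $E$ has a pole.
\end{proposition}

\begin{proof}
For $f\in S_{FBL[E]}$ and $\eta>0$ let
\[
A_{f,\eta}=\big\{x\in S_E:\big\||f|+|\delta_x|\big\|\ge2-\eta\big\}.
\]
Since $\big||\delta_x|-|\delta_{x'}|\big|\le|\delta_{x-x'}|$, the function $x\mapsto\big\||f|+|\delta_x|\big\|$ is $1$-Lipschitz, so $A_{f,\eta}$ is a closed subset of the compact set $S_E$.

We show that finitely many sets $A_{f_1,\eta_1},\dots,A_{f_k,\eta_k}$ intersect. Let $\varepsilon=\min_i\eta_i/(k+1)$. By Lemma~\ref{lem:oct}(b) there is $g\in S_{FBL[E]}$ with $\|f_i+g\|\ge2-\varepsilon$ for all $i$, and by Lemma~\ref{lem:both} there are $\mu_i\in K$ with $\int|f_i|\,d\mu_i\ge1-\varepsilon$ and $\int|g|\,d\mu_i\ge1-\varepsilon$. Put $\bar\mu=\frac1k\sum_i\mu_i$, and let $x\in S_E$ be a point where the seminorm $N_{\bar\mu}$ attains its maximum $\rho$ on $S_E$. Proposition~\ref{prop:measure}(c) gives $1-\varepsilon\le\int|g|\,d\bar\mu\le\rho$, that is,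 $\sum_iN_{\mu_i}(x)\ge k-k\varepsilon$. Each term is at most $1$, so each is at least $k-k\varepsilon-(k-1)=1-k\varepsilon$. Therefore
\[
\big\||f_i|+|\delta_x|\big\|\ge\int|f_i|\,d\mu_i+N_{\mu_i}(x)\ge2-(k+1)\varepsilon\ge2-\eta_i ,
\]
and $x\in A_{f_i,\eta_i}$ for all $i$.

By compactness some $e\in S_E$ lies in all sets $A_{f,\eta}$, so $\big\||f|+|\delta_e|\big\|=2$ whenever $\|f\|=1$. For $f\ne0$, Lemma~\ref{lem:oct}(a) with $\eta=0$, $u=|f|/\|f\|$, $v=|\delta_e|$, $a=\|f\|$, $b=1$ gives $\big\||f|+|\delta_e|\big\|\ge\|f\|+1$, and the triangle inequality gives equality. For $f=0$ the identity is $\|\delta_e\|=1$.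
\end{proof}

\section{A pole splits off}\label{sec:split}

\begin{proposition}\label{prop:split}
Let $\dim E<\infty$ and let $e\in S_E$ be a pole. Then $E=\mathbb{R}e\oplus_1Y$ for some subspace $Y$.
\end{proposition}

We work in the dual ball, with the face exposed by $e$ and the central section parallel to it:
\[
F=\{u\in B_{E^*}:u(e)=1\},\qquad D=\{d\in B_{E^*}:d(e)=0\}.
\]
Both are compact and convex, and $F\ne\emptyset$ by the Hahn--Banach theorem. To see what must be proved, suppose $E=\mathbb{R}e\oplus_1Y$. By \eqref{eq:dual} the dual ball is the prism $[-1,1]\times B_{Y^*}$, with $F=\{1\}\times B_{Y^*}$ and $D=\{0\}\times B_{Y^*}$. Thus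
\begin{equation}\label{eq:prism}
B_{E^*}=\operatorname{conv}(F\cup-F),\qquad F=e^*+D,
\end{equation}
the first because $(t,w)=\frac{1+t}2(1,w)-\frac{1-t}2(1,-w)$. We shall derive the first relation from the pole, find a center $c$ with $c+D\subseteq F$, and recover the splitting with $Y=\ker c$.

\subsection*{Completing every measure}
The pole property speaks about norms of functions. Our first task is to convert it into an analogue of Lemma~\ref{lem:complete} that applies to every $\mu\in K$, not only to one norming measure per function. The Hahn--Banach theorem does this.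

\begin{lemma}\label{lem:fill}
Let $e$ be a pole. For every $\mu\in K$ there is $z\in E^*$ with
\begin{equation}\label{eq:fill}
N_\mu(x)+|z(x)|\le\|x\|\quad(x\in E),\qquad z(e)=1-N_\mu(e).
\end{equation}
\end{lemma}

\begin{proof}
Let $K_e=\{\nu\in K:N_\nu(e)=1\}$, a convex weak*-compact set. \emph{Every $f\in FBL[E]$ is normed by a measure in $K_e$.} Indeed, choose $\nu\in K$ with $\int|f|\,d\nu+N_\nu(e)=\big\||f|+|\delta_e|\big\|=\|f\|+1$. As $\int|f|\,d\nu\le\|f\|$ and $N_\nu(e)\le1$, both are equalities. In particular $K_e\ne\emptyset$.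

\emph{Every $\mu\in K$ is dominated by a measure in $K_e$}, that is, $\mu\in Q=K_e-M_+(S)$. The set $Q$ is convex. It is weak*-closed: if $\nu_\alpha-\sigma_\alpha\to\lambda$ with $\nu_\alpha\in K_e$, $\sigma_\alpha\geq0$, then along a subnet $\nu_\alpha\to\nu\in K_e$, so $\sigma_\alpha\to\nu-\lambda\ge0$. In a locally convex space a point outside a closed convex set is strictly separated from it by a continuous linear functional, and the weak*-continuous functionals on $M(S)$ are given by elements of $C(S)$. So if $\mu\notin Q$, there is $f\in C(S)$ with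
\[
\int f\,d\mu>\sup_{\lambda\in Q}\int f\,d\lambda .
\]
Fix $\nu_0\in K_e$. For $s\in S$ and $t>0$ the measure $\nu_0-t[s]$ lies in $Q$, so $\int f\,d\nu_0-tf(s)$ is bounded above in $t$; hence $f\ge0$. Identify $f$ with its homogeneous extension in $FBL[E]$. Since $K_e\subseteq Q$ and $f=|f|$ is normed in $K_e$, the supremum is at least $\|f\|$. But $\int f\,d\mu\le\|f\|$, a contradiction.

Write $\mu+\sigma\in K_e$ with $\sigma\ge0$. We collapse $\sigma$ to one functional without losing anything at $e$: let $z(x)=\int_S\operatorname{sign}(s(e))\,s(x)\,d\sigma(s)$. Then $z$ is linear, $|z(x)|\le N_\sigma(x)$, and $z(e)=N_\sigma(e)=1-N_\mu(e)$. Finally $N_\mu+|z|\le N_\mu+N_\sigma=N_{\mu+\sigma}\le\|\cdot\|$.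
\end{proof}

We apply \eqref{eq:fill} twice: to one point mass and to a sum of two.

\begin{lemma}\label{lem:ext}
Let $e$ be a pole. Then $B_{E^*}=\operatorname{conv}(F\cup-F)$.
\end{lemma}

\begin{proof}
By Minkowski's theorem a compact convex set in a finite-dimensional space is the convex hull of its extreme points, so it suffices to show that every extreme point $u$ of $B_{E^*}$ has $|u(e)|=1$. Apply \eqref{eq:fill} to $\mu=[u]$: the pair $(u,z)$ is admissible, so $\|u\pm z\|\le1$, and $z(e)=1-|u(e)|$. As $u$ is the midpoint of $u+z$ and $u-z$, extremality gives $z=0$.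
\end{proof}

This is not yet enough. For $E=\ell_\infty^3$ and $e=(1,1,1)$ the dual ball is an octahedron and $F$ is the triangle with vertices $e_1^*,e_2^*,e_3^*$, so the conclusion of Lemma~\ref{lem:ext} holds, but $F$ is not a translate of a symmetric set. The next lemma supplies the missing symmetry.

\begin{lemma}\label{lem:pair}
Let $e$ be a pole. For all $w,d\in D$ there is $z\in E^*$ with $z\pm w\in F$ and $z\pm d\in F$.
\end{lemma}

\begin{proof}
The pair $(w,d)$ need not be admissible, but $\mu=[\frac{w+d}2]+[\frac{w-d}2]$ has $N_\mu(x)=\max(|w(x)|,|d(x)|)\le\|x\|$ by \eqref{eq:identity}. So $\mu\in K$ and $N_\mu(e)=0$. By \eqref{eq:fill} there is $z$ with $z(e)=1$ such that $(w,z)$ and $(d,z)$ are admissible. Hence $z\pm w$ and $z\pm d$ lie in $B_{E^*}$, and all four take the value $1$ at $e$.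
\end{proof}

In the triangle above this fails for $w=\frac12(e_1^*-e_2^*)$ and $d=\frac12(e_1^*-e_3^*)$: points of $F$ have nonnegative coordinates of sum $1$, so $z\pm w\in F$ forces $z=\frac12(e_1^*+e_2^*)$, while $z\pm d\in F$ forces $z=\frac12(e_1^*+e_3^*)$.

\subsection*{The center}
In Lemma~\ref{lem:pair} the point $z$ depends on $w$ and $d$. To remove the dependence on $d$ we choose $w$ so long that the segment $[-w,w]$ fits into $F$ in only one position. A diameter of $F$ in a Euclidean metric has this property.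

\begin{lemma}\label{lem:center}
Let $e$ be a pole. There is $c\in F$ with $c+D\subseteq F$.
\end{lemma}

\begin{proof}
Let $|\cdot|_2$ be a Euclidean norm on $E^*$. By compactness there are $u,v\in F$ with $|u-v|_2=\max_{p,p'\in F}|p-p'|_2$. Put $c=\frac{u+v}2\in F$ and $w=\frac{u-v}2$; then $\|w\|\le1$ and $w(e)=0$, so $w\in D$. Suppose $z\pm w\in F$ and let $\tau=z-c$. Then $u+\tau=z+w$ and $v+\tau=z-w$ lie in $F$, as do $u$ and $v$. The parallelogram law for the vectors $u-v$ and $\tau$ gives
\[
2|u-v|_2^2+2|\tau|_2^2=|(u+\tau)-v|_2^2+|u-(v+\tau)|_2^2\le2|u-v|_2^2 ,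
\]
so $\tau=0$ and $z=c$. Now let $d\in D$. The point $z$ of Lemma~\ref{lem:pair} for $w,d$ equals $c$, so $c+d\in F$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:split}]
For a nonempty compact $A\subseteq E^*$ let $h_A(x)=\max_{a\in A}a(x)$. Put $D'=\frac12(F-F)$; as for $w$ above, $D'\subseteq D$. Maximizing the two terms of $\frac12(u(x)-v(x))$ separately gives
\[
h_{D'}(x)=\tfrac12\big(h_F(x)+h_F(-x)\big),
\]
which is even in $x$. By Lemma~\ref{lem:center}, $c+D'\subseteq F$. Evaluating at $x$ and at $-x$,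
\[
h_F(x)\ge c(x)+h_{D'}(x),\qquad h_F(-x)\ge-c(x)+h_{D'}(x).
\]
The left sides and the right sides both add up to $2h_{D'}(x)$, so both inequalities are equalities. By Lemma~\ref{lem:ext}, and since $h_{-F}(x)=h_F(-x)$,
\[
\|x\|=h_{B_{E^*}}(x)=\max\big(h_F(x),h_F(-x)\big)=|c(x)|+h_{D'}(x)\qquad(x\in E).
\]
Let $Y=\ker c$. Since $c(e)=1$, we have $E=\mathbb{R}e\oplus Y$. All elements of $D'$ vanish at $e$, so $h_{D'}(ae+y)=h_{D'}(y)$. For $y\in Y$ the formula gives $\|y\|=h_{D'}(y)$ and $\|ae+y\|=|a|+h_{D'}(y)=|a|+\|y\|$.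
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1)$\Rightarrow$(2) is Proposition~\ref{prop:pole} and (2)$\Rightarrow$(3) is Proposition~\ref{prop:split}. If (3) holds, then $Y\ne\{0\}$ because $\dim E\ge2$, and Theorem~\ref{thm:yes} gives (1).
\end{proof}

Finite dimension entered through Proposition~\ref{prop:measure}, the compactness of $S_E$ in Proposition~\ref{prop:pole}, Minkowski's theorem, and the Euclidean diameter of $F$. The bound $\dim E\ge2$ was used only in (3)$\Rightarrow$(1).

\section{Which spaces split}\label{sec:examples}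

\begin{proof}[Proof of Corollary~\ref{cor:examples}]
By Theorem~\ref{thm:main} we have to decide whether (3) holds.

\emph{The spaces $\ell_1^n$ and $\ell_\infty^2$; planes.} We have $\ell_1^n=\mathbb{R}\oplus_1\ell_1^{n-1}$, and $(a,b)\mapsto(a+b,a-b)$ is an isometry of $\ell_1^2$ onto $\ell_\infty^2$ by \eqref{eq:identity}. If $\dim E=2$, condition (3) says that $\|ae+by\|=|a|+|b|$ for some basis $e,y$, that is, $B_E=\operatorname{conv}\{\pm e,\pm y\}$. This is a parallelogram, and a parallelogram symmetric about $0$ has this form, with $e,y$ two adjacent vertices.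

\emph{Strictly convex and smooth spaces.} Recall that $E$ is strictly convex if $\|x+y\|<2$ for distinct $x,y\in S_E$, and smooth if $r\mapsto\|x+ry\|$ is differentiable at $0$ for all $x\ne0$ and all $y$. If $E=\mathbb{R}e\oplus_1Y$ and $y\in S_Y$, then $e\ne y$ and $\|e+y\|=2$, and $\|e+ry\|=1+|r|$ is not differentiable at $0$. So $E$ has neither property.

\emph{The spaces $\ell_\infty^n$, $n\ge3$.} Suppose $\ell_\infty^n=\mathbb{R}e\oplus_1Y$, and let $e_1^*,\dots,e_n^*$ be the canonical basis of the dual $\ell_1^n$. Each $e_i^*$ is an extreme point of the dual ball. By the first relation in \eqref{eq:prism} it is a convex combination of a point of $F$ and a point of $-F$, so it lies in $F\cup-F$. Hence the coordinates $\epsilon_i=e_i^*(e)$ of $e$ are $\pm1$. Write $u=\sum_i\lambda_i\epsilon_ie_i^*$. Then $u(e)=\sum_i\lambda_i$ and $\|u\|=\sum_i|\lambda_i|$, so $u\in F$ if and only if all $\lambda_i\ge0$ and $\sum_i\lambda_i=1$: the face $F$ is a simplex with vertices $\epsilon_ie_i^*$. By the second relation in \eqref{eq:prism}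 and $D=-D$, we have $e^*\in F$, and $u\in F$ implies $2e^*-u\in F$. Let $e^*=\sum_i\gamma_i\epsilon_ie_i^*$, so $\sum_i\gamma_i=1$. Reflecting the vertex $\epsilon_ie_i^*$ gives $2\gamma_i-1\ge0$ for every $i$, whence $1=\sum_i\gamma_i\ge n/2$. This contradicts $n\ge3$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{DMRR} Sheldon Dantas, Gonzalo Mart\'inez-Cervantes, Jos\'e David Rodr\'iguez Abell\'an, Abraham Rueda Zoca, \emph{Octahedral norms in free Banach lattices}, arXiv:2007.05288 (2020).
\end{thebibliography}
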